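# Low-degree holomorphic forms without a low-degree diagonal

We work over $\mathbb C$. Chow groups have rational coefficients, and $\mathrm{cl}$ denotes the cycle class map.

## 1. The guess "yes", and cases where it is right

Let $X$ be a smooth projective variety of dimension $n$. Suppose that every holomorphic form on $X$ is a polynomial in forms of degree at most $l$. Is the diagonal of $X$ then a polynomial in cycle classes of codimension at most $l$, up to a cycle that lives over a divisor? The first guess is yes: forms are what correspondences on $X$ act on, and the diagonal is the correspondence that acts as the identity. First we make the question precise.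

**Definition.** Let $l\ge 1$. The variety $X$ admits a degree $l$ polynomial decomposition of the diagonal if
$$\Delta_X=Z_1+Z_2\in \mathrm{CH}^n(X\times X),$$
where $Z_1$ lies in the subalgebra of $\mathrm{CH}^\bullet(X\times X)$ generated by the elements of $\mathrm{CH}^i(X\times X)$ with $i\le l$, and $Z_2$ is supported on $D\times X$ for some divisor $D\subset X$.

One direction is known: if $X$ has a degree $l$ polynomial decomposition, then the algebra $H^0(X,\Omega_X^\bullet)$ is generated in degrees $\le l$. The guess is that the converse holds as well. This is a conjecture in Olivier Martin and Charles Vial, "Effective zero-cycles and the Bloch-Beilinson filtration", arXiv:2208.10026 (2022).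

**Conjecture.** Let $l\ge1$ be an integer. A smooth projective variety $X$ admits a degree $l$ polynomial decomposition of the diagonal if and only if the algebra $H^0(X,\Omega^\bullet)$ is generated in degree $\le l$.

We test the "if" direction on simple cases.

* Large $l$. If $l\ge n$, take $Z_1=\Delta_X$ and $Z_2=0$. There are no forms of degree $>n$, so both sides hold. This settles curves for every $l$.
* Projective space. If $h$ is the hyperplane class, then $\Delta_{\mathbb P^n}=\sum_{i=0}^n p_1^*h^i\cdot p_2^*h^{n-i}$ is a polynomial in divisors. The only holomorphic forms are constants. Both sides hold with $l=1$.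
* Products. If $X=X_1\times X_2$ with $\dim X_i=n_i$, then $\Delta_X=p_{13}^*\Delta_{X_1}\cdot p_{24}^*\Delta_{X_2}$ is a product of classes of codimension $n_1$ and $n_2$. By Künneth, the forms on $X$ are generated in degrees $\le\max(n_1,n_2)$. Both sides hold with $l=\max(n_1,n_2)$. So a product of curves works with $l=1$, and a product of two K3 surfaces works with $l=2$, although its dimension is $4$.

In all these cases the guess is right. It is nevertheless wrong in general.

## 2. Two families of failures

**Theorem 1.** For every $b\ge 1$ there is a smooth projective variety $X_b$ of dimension $8b$ with $H^{i,0}(X_b)=0$ for $i\notin\{0,4b,8b\}$ and $H^0(X_b,\Omega^\bullet)$ generated in degree $4b$, such that $X_b$ admits a degree $l$ polynomial decomposition of the diagonal if and only if $l\ge 8b=\dim X_b$. Hence the conjecture fails for all $l$ with $4b\le l\le 8b-1$. Taking $b=\lfloor l/4\rfloor$, it fails for every $l\ge4$.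

**Theorem 2.** There is a smooth projective fourfold $X$ with $H^0(X,\Omega^\bullet)$ generated in degrees $\le 3$ which has no degree $3$ polynomial decomposition of the diagonal.

So the "if" direction fails for every $l\ge3$. The cases $l=1$ and $l=2$ are not decided here.

## 3. What a decomposition does to top-degree forms

Let $n=\dim X$ be even. A class in $H^{i,i}(X\times X)$ is a sum of components in $H^{p,q}(X)\otimes H^{i-p,i-q}(X)$. We keep only the component with $(p,q)=(i,0)$: put
$$B(X)=\bigoplus_i H^{i,0}(X)\otimes H^{0,i}(X),\qquad \pi:\bigoplus_i H^{i,i}(X\times X)\to B(X),$$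
where $\pi$ is the projection along all other summands.

The map $\pi$ is a ring homomorphism. Indeed, call $(i;p,q)$ the summand above. If it is nonzero, then $p\le i$ and $q\ge0$. The product of the summands $(i;p,q)$ and $(i';p',q')$ lies in $(i+i';p+p',q+q')$. This is in $B(X)$ exactly when $q+q'=0$ and $p+p'=i+i'$, which forces $q=q'=0$, $p=i$, $p'=i'$. So a product has a component in $B(X)$ only when both factors are in $B(X)$; the other summands span an ideal.

For example (here $n=1$, but $\pi$ makes sense), let $X=C$ be a curve and $\omega_1,\dots,\omega_g$ a basis of $H^{1,0}(C)$ orthonormal for $i\int\omega\wedge\bar\omega'$. The class of $C\times\{pt\}$ lies in $H^{0,0}\otimes H^{1,1}$, so $\pi$ kills it. The class of $\Delta_C$ acts as the identity on $H^{1,0}$, and $\pi(\mathrm{cl}\,\Delta_C)=-i\sum_j\omega_j\otimes\bar\omega_j$: this tensor sends $\omega_k$ to $-i\sum_j\omega_j\int\bar\omega_j\wedge\omega_k=i\sum_j\omega_j\int\omega_k\wedge\bar\omega_j=\omega_k$.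

Let $A_i(X)\subset H^{i,0}(X)\otimes H^{0,i}(X)$ be the $\mathbb C$-span of $\pi(\mathrm{cl}(\mathrm{CH}^i(X\times X)))$.

**Proposition 3.** Let $n$ be even. If $X$ has a degree $l$ polynomial decomposition, then the subalgebra of $B(X)$ generated by the $A_i(X)$, $i\le l$, contains an element $\sum_j\alpha_j\otimes\bar\beta_j\in H^{n,0}\otimes H^{0,n}$ with
$$\sum_j\alpha_j\int_X\omega\wedge\bar\beta_j=\omega\qquad\text{for all }\omega\in H^{n,0}(X). \tag{1}$$

**Step 1: only $\pi(\xi)$ acts on top forms.** For $\xi\in H^{n,n}(X\times X)$ and $\omega\in H^{n,0}(X)$ put $\xi^*\omega=p_{1*}(\xi\cup p_2^*\omega)$. If $\xi\in H^{p,q}\otimes H^{n-p,n-q}$, then the second factor, multiplied by $\omega$, has type $(2n-p,n-q)$. Its integral over $X$ vanishes unless $(p,q)=(n,0)$. Hence $\xi^*\omega=\pi(\xi)^*\omega$. Moreover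
$$(\alpha\otimes\bar\beta)^*\omega=\alpha\int_X\bar\beta\wedge\omega=\alpha\int_X\omega\wedge\bar\beta,$$
because $n$ is even. So (1) says that the tensor acts as the identity on $H^{n,0}$.

**Step 2: $Z_2$ acts by zero.** Let $\tilde D\to D$ be a resolution (a disjoint union over the components of $D$), and let $j:\tilde D\to X$ be the induced map. Pushforward along the proper surjective map $\tilde D\times X\to D\times X$ is surjective on rational Chow groups, so $Z_2=(j\times\mathrm{id})_*\tilde Z$ with $\tilde Z\in\mathrm{CH}^{n-1}(\tilde D\times X)$. Let $q_1,q_2$ be the projections of $\tilde D\times X$. By the projection formula,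
$$Z_2^*\omega=j_*\,q_{1*}\big([\tilde Z]\cup q_2^*\omega\big).$$
The class in parentheses has type $(n-1,n-1)+(n,0)=(2n-1,n-1)$. The map $q_{1*}$ integrates over $X$ and lowers types by $(n,n)$, so the result has type $(n-1,-1)$ and is $0$.

**Step 3: conclusion.** On $H^{n,0}(X)$ we get $\mathrm{id}=\Delta_X^*=(\mathrm{cl}\,Z_1)^*=\pi(\mathrm{cl}\,Z_1)^*$. Since $\pi\circ\mathrm{cl}$ is a ring homomorphism and $Z_1$ is a polynomial in classes of codimension $\le l$, the element $\pi(\mathrm{cl}\,Z_1)$ lies in the subalgebra generated by the $A_i(X)$ with $i\le l$. $\square$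

## 4. Trying to go back: the identity tensor and the shortage of algebraic classes

Let us try to reverse the argument. For simplicity suppose that $H^{\bullet,0}(X)$ is generated in a single degree $d$. For a suitable constant $c_n$ the form $c_n\int_X\omega\wedge\bar\omega'$ on $H^{n,0}(X)$ is positive definite Hermitian. If $\varepsilon_1,\dots,\varepsilon_r$ is an orthonormal basis, then $c_n\sum_j\varepsilon_j\otimes\bar\varepsilon_j$ satisfies (1), and it is the only tensor that does, because $H^{n,0}\times H^{0,n}\to\mathbb C$ is a perfect pairing. Each $\varepsilon_j$ is a polynomial in forms of degree $d$. So this identity tensor is a polynomial in tensors $\alpha\otimes\bar\beta$ with $\alpha,\beta\in H^{d,0}(X)$.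

Here the attempt stops. Proposition 3 does not allow all tensors $\alpha\otimes\bar\beta$ of degree $d$. It allows only $A_d(X)$, the part that comes from algebraic classes, and nothing makes a single $\alpha\otimes\bar\beta$ come from such a class. Generation of the algebra of forms says that the space $H^{n,0}$ is reached from low degree. The decomposition needs one particular tensor, the identity tensor of $H^{n,0}$, to be reached from low-degree algebraic classes.

This suggests a plan for a counterexample: make $A_d(X)$ as small as possible, say inside a line $\mathbb C\gamma$ with $\gamma=\sum_jq_j\otimes\bar q_j$, and arrange that $\gamma^2$ is not proportional to the identity tensor. Section 6 shows that the most obvious candidates, symmetric powers of surfaces, do not achieve the second point. To compute anything we first need forms on quotients.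

## 5. Holomorphic forms on resolved quotients

Let $\mathcal Y$ be smooth projective of dimension $n$, $\Gamma\subset\mathrm{Aut}(\mathcal Y)$ a finite subgroup of order $N$, and $X$ a projective resolution of $\mathcal Y/\Gamma$. The group $\Gamma$ acts on the closure in $\mathcal Y\times X$ of the graph of $\mathcal Y\dashrightarrow X$. Let $\tilde{\mathcal Y}$ be a $\Gamma$-equivariant resolution of this closure. It has a birational equivariant projection $\psi:\tilde{\mathcal Y}\to\mathcal Y$ and a $\Gamma$-invariant projection $f:\tilde{\mathcal Y}\to X$, which over a dense open set is Galois with group $\Gamma$; so $\deg f=N$. Put $\theta=\psi_*f^*$.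

**Lemma 4.**
(a) $\theta:H^{\bullet,0}(X)\to H^{\bullet,0}(\mathcal Y)$ is an injective algebra homomorphism with image $H^{\bullet,0}(\mathcal Y)^\Gamma$.
(b) $\int_{\mathcal Y}\theta\alpha\wedge\overline{\theta\beta}=N\int_X\alpha\wedge\bar\beta$ for $\alpha,\beta\in H^{n,0}(X)$.
(c) For $z\in\mathrm{CH}^i(X\times X)$ put $z'=(\psi\times\psi)_*(f\times f)^*z\in\mathrm{CH}^i(\mathcal Y\times\mathcal Y)$. Then $\pi(\mathrm{cl}\,z')=(\theta\otimes\bar\theta)\,\pi(\mathrm{cl}\,z)$, where $\bar\theta=\psi_*f^*$ on $H^{0,\bullet}$ is the conjugate of $\theta$.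

*Proof.* (a) On holomorphic forms $\psi^*$ is an isomorphism and $\psi_*\psi^*=\mathrm{id}$. Hence $\psi^*\theta\alpha=f^*\alpha$, and $\theta=(\psi^*)^{-1}f^*$ is an algebra homomorphism. It is injective because $f_*f^*=N$. Its image is $\Gamma$-invariant: $\psi^*\gamma^*\theta\alpha=\gamma^*f^*\alpha=f^*\alpha=\psi^*\theta\alpha$. Conversely, let $\eta$ be a $\Gamma$-invariant holomorphic $p$-form on $\tilde{\mathcal Y}$. The current $f_*\eta$ is a $\bar\partial$-closed $(p,0)$-current on $X$, so it is a holomorphic form. Where $f$ is an étale Galois cover it is the trace, so there $f^*f_*\eta=\sum_{\gamma\in\Gamma}\gamma^*\eta=N\eta$. Two holomorphic forms that agree on a dense open set agree, so $\eta=f^*(f_*\eta/N)$ everywhere.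

(b) Since $\psi$ is birational and $\psi^*\theta\alpha=f^*\alpha$, the left side equals $\int_{\tilde{\mathcal Y}}f^*(\alpha\wedge\bar\beta)=N\int_X\alpha\wedge\bar\beta$.

(c) On Künneth components $(f\times f)^*=f^*\otimes f^*$ and $(\psi\times\psi)_*=\psi_*\otimes\psi_*$. Both preserve Hodge bidegrees in each factor, because $\dim\tilde{\mathcal Y}=\dim\mathcal Y$. So the composite commutes with $\pi$, and on $H^{i,0}\otimes H^{0,i}$ it is $\theta\otimes\bar\theta$. $\square$

From now on we identify $H^{\bullet,0}(X)$ with $R:=H^{\bullet,0}(\mathcal Y)^\Gamma$ by $\theta$, and $B(X)$ with its image in $B(\mathcal Y)$. For example, let $\mathcal Y$ be an abelian surface and $\Gamma=\{\pm1\}$. Then $-1$ acts by $-1$ on $H^{1,0}$ and by $+1$ on $H^{2,0}$, so $R$ is $\mathbb C$ in degrees $0$ and $2$: these are the forms of the Kummer surface.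

All our quotients start from powers $Y^k$. The next lemma treats them together. Write $S^jU=\mathrm{Sym}^jU$ and $\varepsilon(\sigma)=1$ if $d$ is even, and $S^jU=\Lambda^jU$ and $\varepsilon(\sigma)=\mathrm{sgn}(\sigma)$ if $d$ is odd.

**Lemma 5.** Let $Y$ be smooth projective of dimension $d$ and $K\subset\mathrm{Aut}(Y)$ a finite subgroup with $H^{\bullet,0}(Y)^K=\mathbb C\oplus U$, $U\subset H^{d,0}(Y)$. For $y\in U$ let $y_a$ be its pullback from the $a$-th factor of $Y^k$, and $p(y)=\sum_{a=1}^ky_a$.
(a) The map $y^1\cdots y^j\mapsto p(y^1)\cdots p(y^j)$ is an isomorphism of algebras from $\bigoplus_{j=0}^kS^jU$ (where products of more than $k$ factors are $0$, and $S^jU$ has degree $dj$) to the invariants of $K^k\rtimes S_k$ on $H^{\bullet,0}(Y^k)$.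
(b) If $\int_Yy\wedge\bar z=\kappa\,h(y,z)$ on $U$ with $h$ Hermitian and $\kappa\ne0$, then
$$\int_{Y^k}\prod_{i=1}^kp(y^i)\wedge\overline{\prod_{i=1}^kp(z^i)}=\kappa'\sum_{\rho\in S_k}\varepsilon(\rho)\prod_{i=1}^kh(y^i,z^{\rho(i)}),\qquad \kappa'=\pm k!\,\kappa^k\neq0.$$
So, up to the factor $\kappa'$, the pairing on $S^kU$ is given by permanents of $h$ ($d$ even) or determinants of $h$ ($d$ odd).

*Proof.* (a) By Künneth, the $K^k$-invariants are $(\mathbb C\oplus U)^{\otimes k}=\bigoplus_{J\subset\{1,\dots,k\}}U_J$, where $U_J$ is spanned by products $\prod_{a\in J}y_a$. We have $y_ay'_a=0$, since its degree $2d$ exceeds $\dim Y$. The $y_a$ all have degree $d$, so the elements $p(y)$ commute for $d$ even and anticommute for $d$ odd, and the map is well defined on $\mathrm{Sym}$, respectively $\Lambda$. Moreover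
$$p(y^1)\cdots p(y^j)=\sum_{a_1,\dots,a_j\text{ distinct}}y^1_{a_1}\cdots y^j_{a_j},$$
which is $0$ for $j>k$. The component in $U_{\{1,\dots,j\}}\cong U^{\otimes j}$ is $\sum_{\sigma\in S_j}\varepsilon(\sigma)\,y_1^{\sigma^{-1}(1)}\cdots y_j^{\sigma^{-1}(j)}$, the symmetrization or antisymmetrization. This is injective on $S^jU$, so the map is injective. For surjectivity take an invariant element of degree $dj$. Its component in $U_{\{1,\dots,j\}}$ is invariant under $S_j$, which permutes the factors with the sign $\varepsilon$; so it is a symmetric (antisymmetric) tensor and equals the corresponding component of an element of the image. Subtract that element. The difference is $S_k$-invariant with zero component in $U_{\{1,\dots,j\}}$. Since $S_k$ permutes the $U_J$ with $|J|=j$ transitively, it is $0$.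

(b) Here $\prod_ip(y^i)=\sum_\sigma\varepsilon(\sigma)\,y_1^{\sigma^{-1}(1)}\cdots y_k^{\sigma^{-1}(k)}$, and similarly for the conjugates. Bringing $y_a$ next to $\bar z_a$ costs a sign that depends only on $d$ and $k$. By Fubini the integral is
$$\pm\kappa^k\sum_{\sigma,\tau}\varepsilon(\sigma)\varepsilon(\tau)\prod_ah\big(y^{\sigma^{-1}(a)},z^{\tau^{-1}(a)}\big).$$
Put $a=\sigma(i)$ and $\rho=\tau^{-1}\sigma$. For each $\rho$ there are $k!$ pairs $(\sigma,\tau)$, and the formula follows. $\square$

We write $\langle\ ,\ \rangle$ for the Hermitian product on $S^kU$ given by the sum over $\rho$. Let $(\epsilon_i)$ be an $h$-orthonormal basis of $U$. For $d$ even, distinct monomials $\epsilon^\alpha$ are orthogonal and $\|\epsilon^\alpha\|^2=\alpha!$. For $d$ odd, the ordered wedge monomials are orthonormal.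

## 6. Symmetric powers of surfaces pass the test

Let $S$ be a surface with $H^{1,0}(S)=0$, put $U=H^{2,0}(S)$, assume $U\ne0$, and let $X$ be a resolution of $S^k/S_k$. By Lemmas 4 and 5 (with $K=1$, $d=2$), $H^{\bullet,0}(X)=\bigoplus_{j\le k}\mathrm{Sym}^jU$, generated in degree $2$, while $\dim X=2k$. Let $\epsilon_1,\dots,\epsilon_g$ be an orthonormal basis of $U$ for $h(y,z)=\int_Sy\wedge\bar z$, which is positive definite. Put $\gamma=\sum_j\epsilon_j\otimes\bar\epsilon_j$. All degrees are even, so
$$\gamma^k=\sum_{j_1,\dots,j_k}\epsilon_{j_1}\cdots\epsilon_{j_k}\otimes\overline{\epsilon_{j_1}\cdots\epsilon_{j_k}}.$$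
It acts on $\mathrm{Sym}^kU$, up to a nonzero constant, by $\omega\mapsto\sum\epsilon_{j_1}\cdots\epsilon_{j_k}\langle\omega,\epsilon_{j_1}\cdots\epsilon_{j_k}\rangle$. The monomial $\epsilon^\alpha$ occurs for $k!/\alpha!$ ordered tuples and has $\|\epsilon^\alpha\|^2=\alpha!$. So it is multiplied by $\frac{k!}{\alpha!}\cdot\alpha!=k!$, whatever $\alpha$ is. Hence $\gamma^k$ is proportional to the identity tensor. Even if $\gamma$ were the only class in $A_2(X)$ up to scalars, Proposition 3 would give no contradiction.

The cancellation $\frac{k!}{\alpha!}\cdot\alpha!$ tells us what to change. There the integration pairing on $\mathrm{Sym}^kU$ is exactly the one that $\mathrm{Sym}^k$ inherits from $U$. We now look for an invariant ring $R$ in which $R_n=\mathrm{Sym}^2(R_{n/2})$, but where $R_{n/2}$ itself consists of quadratic polynomials in a larger space $U$, so that the integration pairing on $R_n$ comes from $S^4U$ and not from $R_{n/2}$. Take $U=V_0\otimes W$ with $\dim W=2$, and divide out a group acting on $W$ so that $R_{n/2}\cong\mathrm{Sym}^2V_0$. A large symmetry group acting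 on $V_0$, the Hodge group, will force $A_{n/2}$ into a line. Under that group $\mathrm{Sym}^2(\mathrm{Sym}^2V_0)$ is reducible, and $\gamma^2$ has a chance to act by different scalars on different pieces.

## 7. Hodge groups and one invariant line

**Definition.** Let $H$ be a polarized weight-one $\mathbb Q$-Hodge structure. Its Hodge group $\mathrm{Hg}(H)\subset\mathrm{Sp}(H)$ is the smallest $\mathbb Q$-algebraic subgroup whose real points contain the image of the circle $U(1)$ acting by $z^{p-q}$ on $H^{p,q}$.

We recall the textbook facts. The group $\mathrm{Hg}(H)$ is connected, and it is reductive because $H$ is polarized. A rational tensor in $H^{\otimes 2p}$ is fixed by $\mathrm{Hg}(H)$ if and only if it is fixed by the circle, that is, if and only if it is of type $(p,p)$. Conversely, a reductive subgroup of $\mathrm{GL}(H)$ is the subgroup fixing all its invariants in the spaces $H^{\otimes a}\otimes(H^\vee)^{\otimes b}$. The polarization identifies $H^\vee$ with $H$ equivariantly, and odd tensor powers contain no invariants, because $-1$ is in the image of the circle. Hence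
$$\mathrm{Hg}(H)=\{g\in\mathrm{GL}(H): g\text{ fixes the polarization and all rational }(p,p)\text{-tensors in }H^{\otimes2p},\ p\ge0\}. \tag{2}$$
In particular the endomorphisms of $H$ commuting with $\mathrm{Hg}(H)$ are the Hodge endomorphisms.

For example, let $H=H^1(E,\mathbb Q)$ for an elliptic curve $E$. If $\mathrm{End}(E)=\mathbb Z$, then $\mathrm{Hg}(H)$ is a connected reductive subgroup of $\mathrm{SL}_2$ with commutant $\mathbb Q$. The trivial group and tori have larger commutants, so $\mathrm{Hg}(H)=\mathrm{SL}_2$. If $E$ has complex multiplication by an imaginary quadratic field $k$, then $\mathrm{Hg}(H)$ commutes with $k$. Since $H$ is one-dimensional over $k$, the group $\mathrm{Hg}(H)$ lies in the torus $k^*$ and is commutative.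

If $Z$ is a product of curves, then $H^\bullet(Z,\mathbb Q)$ is a sum of tensor products of the $H^1$'s of the factors and Tate twists. So every Hodge class on $Z$ is fixed by the Hodge group of the sum of these $H^1$'s, acting trivially on $H^0$ and $H^2$ of each curve.

**Lemma 6.** Let $H_0$ be a weight-one Hodge structure with polarization $E$, let $V_0=H_0^{1,0}$ with $\dim V_0\ge2$, and let $h_V(x,y)=iE(x,\bar y)$ be positive definite on $V_0$. Let $L\subset\mathrm{Sp}(H_0)(\mathbb C)$ be the subgroup preserving $V_0$ and $\overline{V_0}$. Then $L\cong\mathrm{GL}(V_0)$ and $\overline{V_0}\cong V_0^\vee$ as representations of $L$. Let $S$ be $\mathrm{Sym}^2$ or $\Lambda^2$, and let $(f_j)$ be a basis of $SV_0$ that is orthonormal for a $U(V_0,h_V)$-invariant Hermitian product. Then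
$$(SV_0\otimes S\overline{V_0})^L=\mathbb C\cdot\sum_jf_j\otimes\bar f_j .$$

*Proof.* $V_0$ and $\overline{V_0}$ are isotropic for $E$ and are paired perfectly by $E$. So $\overline{V_0}\cong V_0^\vee$, an element of $L$ is determined by its restriction to $V_0$, and every $g\in\mathrm{GL}(V_0)$ extends by its contragredient on $\overline{V_0}$. Since $SV_0$ is an irreducible $\mathrm{GL}(V_0)$-module and $S\overline{V_0}\cong(SV_0)^\vee$, Schur's lemma says that the invariants form a line. If $g$ is unitary for $h_V$, then $x+\bar y\mapsto gx+\overline{gy}$ preserves $E$, since $E(gx,\overline{gy})=E(x,\bar y)$; so this map is the element of $L$ extending $g$. Thus $U(V_0,h_V)$ acts on $\overline{V_0}$ by the conjugate action. It maps $(f_j)$ to another orthonormal basis and fixes $\sum_jf_j\otimes\bar f_j\ne0$. The unitary group is Zariski dense in $\mathrm{GL}(V_0)$, since its Lie algebra spans $\mathfrak{gl}(V_0)$ over $\mathbb C$. So the element is fixed by $L$ and spans the line. $\square$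

## 8. The variety $X_b$ and its forms

**Step 1: the three curves.** We need one curve with a large Hodge group, and others whose Hodge structures do not interact with it.

* $D$ is the genus $2$ curve $y^2=x^5-x-1$. The quintic is irreducible mod $5$ (Artin–Schreier), and mod $2$ it factors as $(x^2+x+1)(x^3+x^2+1)$. So its Galois group contains a 5-cycle and an element of cycle type $(2,3)$, whose cube is a transposition. It is therefore $S_5$. Zarhin, *Hyperelliptic jacobians without complex multiplication*, Math. Res. Lett. 7 (2000), shows: if $f$ has degree $\ge5$ and Galois group $S_{\deg f}$ or $A_{\deg f}$, the Jacobian of $y^2=f$ has geometric endomorphism ring $\mathbb Z$. So $\mathrm{End}(JD)=\mathbb Z$. Put $H_0=H^1(D,\mathbb Q)$ and $V_0=H^{1,0}(D)$, $\dim V_0=2$. Let $\iota_D$ be the hyperelliptic involution.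
* $F$ is the genus $2$ curve $y^2=x^6+1$, with $u=\kappa\,dx/y$, $v=\kappa x\,dx/y$ for a constant $\kappa>0$ chosen below, and $W=H^{1,0}(F)=\langle u,v\rangle$. Let $G\subset\mathrm{Aut}(F)$ be generated by $\rho:(x,y)\mapsto(\omega x,y)$ with $\omega=e^{2\pi i/3}$, $s:(x,y)\mapsto(1/x,y/x^3)$, and the hyperelliptic involution $\iota_F$. On $W$: $\rho$ sends $u\mapsto\omega u$, $v\mapsto\omega^2v$. Since $d(1/x)/(y/x^3)=-x\,dx/y$, the map $s$ sends $u\mapsto-v$, $v\mapsto-u$. Finally $\iota_F=-1$. The group $G$ is finite.
* $E_0$ is the elliptic curve $y^2=x^3+1$, with complex multiplication by $\mathbb Z[\omega]$. The maps $(x,y)\mapsto(x^2,y)$ and $(x,y)\mapsto(x^{-2},yx^{-3})$ from $F$ to $E_0$ pull $dX/Y$ back to $2x\,dx/y$ and $-2\,dx/y$. So $JF$ is isogenous to $E_0^2$, and $H^1(F,\mathbb Q)\cong H^1(E_0,\mathbb Q)^2$. By the example in Section 7, $T_0=\mathrm{Hg}(H^1(E_0))$ is commutative.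

The form $h_W(w,w')=i\int_Fw\wedge\bar w'$ is invariant under $\rho$ and $s$. From $\rho$ we get $h_W(u,v)=\omega\overline{\omega^2}\,h_W(u,v)$, so $u\perp v$. From $s$ we get $h_W(u,u)=h_W(v,v)$. Choose $\kappa$ so that both equal $1$.

**Step 2: the quotient.** We divide by enough automorphisms to leave only the forms we want. Let $Y=D\times F\times E_0^{2b-2}$, a product of $2b$ curves (for $b=1$ simply $D\times F$), let $\mathcal Y=Y^4$, and $n=8b$. Let $K\subset\{\pm1\}^{2b}$ be the group of sign vectors with product $1$, acting on $Y$ through $\iota_D,\iota_F,-1_{E_0}$ on the factors. Let $\Gamma\subset\mathrm{Aut}(\mathcal Y)$ be generated by $K^4$, by the permutations $S_4$ of the four copies of $Y$, and by $G$ acting diagonally on the four factors $F$. Since $\iota_F$ is central in $G$, the group $G$ commutes with $K^4$ and with $S_4$; so $\Gamma$ is finite. Let $X_b$ be a projective resolution of $\mathcal Y/\Gamma$.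

**Step 3: invariants of $K^4\rtimes S_4$.** We check the hypothesis of Lemma 5. We have $H^{\bullet,0}(Y)=\bigoplus_I\bigotimes_{i\in I}H^{1,0}$, with $I$ running over sets of curve factors, and $K$ acts on the $I$-summand by $\prod_{i\in I}\varepsilon_i$. The only characters of $\{\pm1\}^{2b}$ trivial on $K$ are the trivial one and the full product, so $I=\emptyset$ or $I$ is everything. Hence
$$H^{\bullet,0}(Y)^K=\mathbb C\oplus U,\qquad U\cong V_0\otimes W\text{ in degree }2b=\dim Y,$$
where $x\otimes w$ stands for $x\wedge w\wedge\lambda$, with $\lambda\neq0$ a fixed top form on $E_0^{2b-2}$. By Lemma 5 with $k=4$ and $d=2b$ even, the $K^4\rtimes S_4$-invariants are $\bigoplus_{k=0}^4\mathrm{Sym}^kU$, with $\mathrm{Sym}^k U$ in degree $2bk$. Since $G$ acts on $U$ through $W$,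
$$R=\bigoplus_{k=0}^4(\mathrm{Sym}^kU)^G .$$

**Step 4: invariants of $G$.** Write $x'=x\otimes u$ and $x''=x\otimes v$ for $x\in V_0$. Since $\iota_F$ acts by $(-1)^k$ on $\mathrm{Sym}^kU$, only $k=0,2,4$ contribute. So $H^{i,0}(X_b)=0$ for $i\notin\{0,4b,8b\}$. A product of $i$ primed and $k-i$ doubly primed vectors has $\rho$-weight $\omega^{i+2(k-i)}=\omega^{2i-k}$. For $k=2$ and $k=4$, with $0\le i\le k$, this is $1$ only when $i=k/2$. The element $s$ exchanges $'$ and $''$, with sign $(-1)^k=1$. For $k=2$ it acts on $V_0'\otimes V_0''$ by $x'y''\mapsto x''y'=y'x''$. Therefore: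

* $R_{4b}=\{q(\sigma):\sigma\in\mathrm{Sym}^2V_0\}$ with $q(xy)=x'y''+y'x''$, so $R_{4b}\cong\mathrm{Sym}^2V_0$, of dimension $3$.
* $R_{8b}=(\mathrm{Sym}^2V_0'\otimes\mathrm{Sym}^2V_0'')^{\mathrm{swap}}\cong\mathrm{Sym}^2(\mathrm{Sym}^2V_0)$, of dimension $6$.

**Step 5: $R$ is generated by $R_{4b}$.** Let $e_1,e_2$ be an orthonormal basis of $V_0$ for $h_V(x,y)=i\int_Dx\wedge\bar y$. Then $f_1=e_1^2$, $f_2=\sqrt2\,e_1e_2$, $f_3=e_2^2$ are orthonormal for the $U(V_0,h_V)$-invariant product $(xy,zw)=\frac12\big(h_V(x,z)h_V(y,w)+h_V(x,w)h_V(y,z)\big)$ on $\mathrm{Sym}^2V_0$. Put $q_j=q(f_j)$: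
$$q_1=2e_1'e_1'',\qquad q_2=\sqrt2(e_1'e_2''+e_2'e_1''),\qquad q_3=2e_2'e_2''.$$
With $m=e_1'e_2'e_1''e_2''$, $a=(e_1')^2(e_2'')^2$, $c=(e_2')^2(e_1'')^2$ we find
$$q_1q_3=4m,\qquad q_2^2=2a+2c+4m. \tag{3}$$
Grade by the weights of the diagonal torus of $\mathrm{GL}(V_0)$. The two elements in (3) are independent of weight $(2,2)$. The products $q_1^2$, $q_1q_2$, $q_2q_3$, $q_3^2$ are nonzero of weights $(4,0),(3,1),(1,3),(0,4)$. So the six products are independent and span the $6$-dimensional space $R_{8b}$. Thus $H^0(X_b,\Omega^\bullet)$ is generated in degree $4b$.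

## 9. The algebraic part of $R_{4b}\otimes\overline{R_{4b}}$ lies in a line

**Step 1: $\mathrm{Hg}(H_0)=\mathrm{Sp}(H_0)$.** This is the large symmetry group. The commutant of $\mathrm{Hg}(H_0)$ in $\mathrm{End}(H_0)$ is $\mathrm{End}(JD)\otimes\mathbb Q=\mathbb Q$, and $\mathrm{Hg}(H_0)$ is reductive; so $H_0\otimes\mathbb C$ is irreducible. The center of the complexified Lie algebra consists of scalars in $\mathfrak{sp}_4$, so it is $0$, and the Lie algebra is semisimple of rank $1$ or $2$. It acts faithfully and irreducibly on $\mathbb C^4$. The possibilities are as follows.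

* Type $A_1$: $\mathfrak{sl}_2$ on $S^3\mathbb C^2$. The generator of the Hodge circle is a nonzero semisimple element of the Lie algebra with eigenvalues proportional to $1,1,-1,-1$. On $S^3\mathbb C^2$ a semisimple element has eigenvalues $3k,k,-k,-3k$. This is impossible.
* Type $A_1\times A_1$: a faithful irreducible representation of dimension $4$ must be $\mathbb C^2\boxtimes\mathbb C^2$. It carries an invariant symmetric form, unique up to scalar among invariant bilinear forms, so it is not symplectic. This is impossible.
* Types $A_2$ and $G_2$ have no irreducible representation of dimension $4$.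
* Type $B_2=C_2$ has dimension $10=\dim\mathfrak{sp}_4$, so the Lie algebra is $\mathfrak{sp}_4$.

Hence $\mathrm{Hg}(H_0)=\mathrm{Sp}(H_0)$.

**Step 2: this group acts independently of the other curves.** The $H^1$'s of all curve factors of $\mathcal Y$ are sums of copies of $H_0$ and $H^1(E_0)$. The group $\mathrm{Hg}=\mathrm{Hg}(H_0\oplus H^1(E_0))$ lies in $\mathrm{Sp}(H_0)\times T_0$ and surjects onto $\mathrm{Sp}(H_0)$. As $T_0$ is commutative, the derived group of $\mathrm{Hg}$ lies in $\mathrm{Sp}(H_0)\times1$. It surjects onto $[\mathrm{Sp}(H_0),\mathrm{Sp}(H_0)]=\mathrm{Sp}(H_0)$. So $\mathrm{Sp}(H_0)\times1\subset\mathrm{Hg}$. Consequently every Hodge class on $\mathcal Y\times\mathcal Y$ is fixed by $\mathrm{Sp}(H_0)$ acting simultaneously on all factors $D$ and trivially on the cohomology of the others.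

**Step 3: the line.** Now we apply Lemma 6, with cup product as $E$. The group $L\cong\mathrm{GL}(V_0)$ acts on $H^\bullet(\mathcal Y,\mathbb C)$ through the factors $D$ by ring automorphisms. It preserves Hodge types, so its action on $H^\bullet(\mathcal Y\times\mathcal Y,\mathbb C)$ commutes with $\pi$. The map $q:\mathrm{Sym}^2V_0\to R_{4b}$ is $L$-equivariant, and so is $\bar x\bar y\mapsto\overline{q(xy)}$ from $\mathrm{Sym}^2\overline{V_0}$ to $\overline{R_{4b}}$. Let $z\in\mathrm{CH}^{4b}(X_b\times X_b)$. By Lemma 4(c), $\pi(\mathrm{cl}\,z)$ is identified with $\pi(\mathrm{cl}\,z')\in R_{4b}\otimes\overline{R_{4b}}$. The class $\mathrm{cl}\,z'$ is a Hodge class on a product of curves, hence fixed by $L$. So $\pi(\mathrm{cl}\,z')$ is $L$-invariant, and Lemma 6 gives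
$$A_{4b}(X_b)\subset\mathbb C\gamma,\qquad\gamma=\sum_{j=1}^3q_j\otimes\overline{q_j}. \tag{4}$$

## 10. The eigenvalues 64 and 16: end of the proof of Theorem 1

**Step 1: reduction to one operator.** Let $l\le8b-1$ and suppose $X_b$ has a degree $l$ polynomial decomposition. As $H^{i,0}(X_b)=0$ for $0<i<8b$, $i\ne4b$, we have $A_i(X_b)=0$ for these $i$. So the subalgebra in Proposition 3 lies in the algebra generated by $\gamma$, and its degree $8b$ part lies in $\mathbb C\gamma^2$. All degrees are even, so
$$\gamma^2=\sum_{j,k}q_jq_k\otimes\overline{q_jq_k}.$$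
By Proposition 3 there is $c_0\in\mathbb C$ with
$$c_0\sum_{j,k}q_jq_k\int_{X_b}\omega\wedge\overline{q_jq_k}=\omega\qquad\text{for all }\omega\in R_{8b}. \tag{5}$$

**Step 2: the pairing.** We make the integral explicit. Put $h=h_V\otimes h_W$ on $U=V_0\otimes W$. By Fubini, $\int_Yy\wedge\bar z=\kappa_0h(y,z)$ on $U$ with a constant $\kappa_0\ne0$. By Lemma 4(b) and Lemma 5(b), $\int_{X_b}\omega\wedge\bar\beta$ is, up to a nonzero constant, the restriction to $R_{8b}$ of the product $\langle\ ,\ \rangle$ on $\mathrm{Sym}^4U$ given by permanents. The vectors $e_1',e_2',e_1'',e_2''$ are an orthonormal basis of $U$. So monomials are orthogonal and $\|e^\alpha\|^2=\alpha!$; in particular $\|m\|^2=1$ and $\|a\|^2=\|c\|^2=4$. Since $R_{8b}\ne0$, we have $c_0\neq0$, and (5) says that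
$$\Phi(\omega)=\sum_{j,k}q_jq_k\langle\omega,q_jq_k\rangle$$
is a scalar operator on $R_{8b}$.

**Step 3: which vectors to test.** Under $\mathrm{GL}(V_0)$ the space $\mathrm{Sym}^2(\mathrm{Sym}^2V_0)$ contains the kernel of multiplication to $\mathrm{Sym}^4V_0$. It is the line spanned by $(e_1^2)(e_2^2)-(e_1e_2)^2=f_1f_3-\frac12f_2^2$. So we test $\Phi$ on $t=q_1^2$ and on $s_0=q_1q_3-\frac12q_2^2$. Vectors of different torus weight are orthogonal.

For $t=q_1^2=4(e_1')^2(e_1'')^2$ we have $\|t\|^2=16\cdot2!\cdot2!=64$. Only $q_1^2$ has weight $(4,0)$, so $\Phi(t)=64\,t$.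

For $s_0$, (3) gives $s_0=4m-(a+c+2m)=2m-a-c$. Hence
$$\langle s_0,q_1q_3\rangle=2\cdot4=8,\qquad\langle s_0,q_2^2\rangle=2\cdot4-2\cdot4-2\cdot4=-8.$$
The ordered pairs $(1,3)$ and $(3,1)$ both contribute, and $(2,2)$ contributes once. So
$$\Phi(s_0)=2\cdot8\,q_1q_3-8\,q_2^2=16\,s_0.$$

Both vectors are nonzero and $64\ne16$, so $\Phi$ is not scalar. This contradiction shows that $X_b$ has no degree $l$ polynomial decomposition for $l\le8b-1$. For $l\ge8b$ take $Z_1=\Delta_{X_b}$, $Z_2=0$. Finally, for $l\ge4$ and $b=\lfloor l/4\rfloor$ we have $4b\le l\le4b+3\le8b-1$. This proves Theorem 1. $\square$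

The same scheme with $\Lambda^2$ in place of $\mathrm{Sym}^2$, built from a single curve, gives dimension $4$ and the case $l=3$. Then the curve must carry the $S_3$-action itself, and its Hodge group must still be large. The next section produces it.

## 11. A trigonal curve of genus 4 with full symplectic Hodge group

**Proposition 7.** There is a curve $D$ of genus $4$ with a degree $3$ map to $\mathbb P^1$ having exactly two simple branch points and five other branch points, all totally ramified, with $\mathrm{Hg}(H^1(D))=\mathrm{Sp}(H^1(D))$.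

The plan is to smooth a nodal curve, put the resulting transvection into the Hodge group, and use a general position of the node to prove irreducibility.

**Step 1: choosing the points to glue.** Let $\varphi_0:C_0\to\mathbb P^1$ be the cyclic triple cover $y^3=v^4-1$, totally ramified over the four roots of $v^4=1$ and over $\infty$. Riemann–Hurwitz gives $2g-2=-6+5\cdot2=4$, so $g=3$. Let $\zeta$ be a generator of the deck group and $J=J(C_0)$. As $C_0/\langle\zeta\rangle=\mathbb P^1$, we have $1+\zeta+\zeta^2=0$ on $J$. So $(1-\zeta)(1-\zeta^2)=3$, and $1-\zeta$ is an isogeny.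

Let $r:J\to Q$ be a nonzero quotient abelian variety. Up to a translation, $x\mapsto r([\zeta x]-[x])$ is the Abel–Jacobi map followed by the surjection $r\circ(\zeta-1)$. It is nonconstant, because the Abel–Jacobi image generates $J$; so it takes each value finitely often. There are countably many quotients $Q$ and countably many torsion points on each. So we can choose an unramified point $x_1\in C_0$ such that, with $x_2=\zeta x_1$, the image of $[x_2]-[x_1]$ in every nonzero quotient of $J$ is non-torsion.

**Step 2: the family.** We glue $x_1$ to $x_2$ and smooth. Let $z$ be a coordinate at $v_0=\varphi_0(x_1)$ such that $\{|z|<1\}$ contains no branch point. Then $\varphi_0^{-1}\{|z|<1\}=B_1\sqcup B_2\sqcup B_3$ with $x_1\in B_1$, $x_2\in B_2$. For $t\in\mathbb T=\{|t|<1/4\}$ remove $\{|z|\le3/4\}$ from $B_1$ and $B_2$, and glue in $\{w^2=z^2-t,\ |z|<1\}$ along $3/4<|z|<1$. There $|t/z^2|<4/9$, so the branches $w=\pm z\sqrt{1-t/z^2}$ are well defined. Glue the branch $w\approx z$ to $B_1$ and the branch $w\approx-z$ to $B_2$. We obtain a proper flat family $\mathcal D\to\mathbb T$,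 finite of degree $3$ over $\mathbb P^1\times\mathbb T$. Its total space is smooth, since the glued-in part is the graph $t=z^2-w^2$.

For $t\ne0$ the glued-in piece is a connected double cover of a disk with two branch points $z=\pm\sqrt t$, that is, an annulus. So $D_t$ is a smooth connected curve of genus $3+1=4$, with the ramification stated. The fiber $D_0$ is $C_0$ with $x_1,x_2$ glued to a node. Let $H=H^1(D_t,\mathbb Q)\cong H_1(D_t,\mathbb Q)$ by Poincaré duality, and let $c$ be the vanishing cycle, the core of the annulus. It is nonseparating because $C_0$ is irreducible, so $c\ne0$. By the Picard–Lefschetz formula the monodromy around $t=0$ is $\tau:x\mapsto x\pm\langle x,c\rangle c$.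

**Step 3: $\tau$ lies in the Hodge group of a general fiber.** Pull the family back to the universal cover of $\mathbb T\setminus0$, where $H$ becomes constant. A rational tensor in $H^{\otimes2p}$ is of type $(p,p)$ exactly where it lies in $F^p$. This is an analytic condition, so it holds everywhere or on a countable set. There are countably many rational tensors. Fix a point, over some $t$, outside all these countable sets, and put $\mathcal G=\mathrm{Hg}(H^1(D_t))$. A tensor that is Hodge at this point is Hodge everywhere. Hence the space $\mathcal H_p\subset H^{\otimes2p}$ of Hodge tensors is $\tau$-stable.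

The polarization of $H^{\otimes2p}$ is rational, $\tau$-invariant, and definite on $\mathcal H_p$, because these classes have type $(p,p)$. Also $\tau$ preserves the lattice of integral tensors in $\mathcal H_p$. An isometry of a definite lattice has finite order. But $\tau$ is unipotent, so it is trivial on $\mathcal H_p$. Since also $\tau\in\mathrm{Sp}(H)$, (2) gives $\tau\in\mathcal G$.

**Step 4: setting up irreducibility over $\mathbb Q$.** We suppose that $H$ splits and pass to the limit $t\to0$. Decompose $H$ into irreducible $\mathcal G$-modules over $\mathbb Q$. As $\tau\in\mathcal G$ and $\tau-1$ has rank one with image $\mathbb Qc$, exactly one summand $M$ has nontrivial $\tau$-action, and $c\in M$. $M$ is a sub-Hodge structure of a polarized one, so it is nondegenerate and $H=M\oplus M^\perp$. The projectors of this decomposition are Hodge tensors, so it is a decomposition of Hodge structures at every point; it is $\tau$-stable, so it is defined over all of $\mathbb T\setminus0$. Let $\dim M^\perp=2r$ and suppose $r>0$. Under $H^1\cong H_1$, the period of $\eta$ over a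 cycle is the pairing with its class. So $F^1M^\perp_t$, of rank $r$, consists of the $\eta\in H^0(D_t,\omega)$ with zero periods on all cycles in $M$.

The relative dualizing forms make up a bundle of rank $4$ on $\mathbb T$. Its fiber at $0$ consists of the meromorphic forms on $C_0$ with at most simple poles at $x_1,x_2$ and opposite residues there. Let $\mathcal E$ be the kernel of the $c$-period functional on it. For $t\ne0$ this functional is nonzero: if all holomorphic forms had zero $c$-period, so would their conjugates, and $c$ would be $0$. At $t=0$ the functional is, up to sign, $2\pi i$ times the residue at $x_1$ (see Step 5), which is nonzero. So $\mathcal E$ is a rank $3$ subbundle over $\mathbb T$, and $\mathcal E_0=H^0(C_0,\Omega)$. Since $c\in M$, we have $F^1M^\perp\subset\mathcal E$ over $\mathbb T\setminus0$.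

**Step 5: periods of sections of $\mathcal E$ extend across $t=0$.** Near the node put $\alpha=z+w$, $\beta=z-w$, so $\alpha\beta=t$. The curve $\beta=0$ is the branch through $x_1$, and $\alpha=0$ the branch through $x_2$. The relative dualizing sheaf is generated by $d\alpha/\alpha=-d\beta/\beta$. Sorting the monomials $\alpha^i\beta^j$ by the sign of $i-j$ and using $\alpha\beta=t$, we write a section as
$$\big(g_0(t)+\alpha A(\alpha,t)+\beta B(\beta,t)\big)\frac{d\alpha}{\alpha}.$$
The cycle $c$ is a circle $|\alpha|=\mathrm{const}$, and $A\,d\alpha$ and $B\,d\beta$ integrate to $0$ over it; so the $c$-period is $\pm2\pi i\,g_0(t)$. This is holomorphic in $t$ and at $t=0$ is the residue, as claimed in Step 4. Hence a section of $\mathcal E$ is locally $A(\alpha,t)\,d\alpha-B(\beta,t)\,d\beta$. Its integral across the neck, from $\alpha=\varepsilon$ to $\beta=\varepsilon$, is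
$$\int_\varepsilon^{t/\varepsilon}A(\alpha,t)\,d\alpha-\int_{t/\varepsilon}^{\varepsilon}B(\beta,t)\,d\beta\ \longrightarrow\ -\int_0^\varepsilon A(\alpha,0)\,d\alpha-\int_0^\varepsilon B(\beta,0)\,d\beta,$$
which is the integral of the limit form along the path through the node. Off the neck the family is differentiably trivial near $t=0$ and the sections converge uniformly. So all periods of sections of $\mathcal E$ have limits at $t=0$. They are single-valued on $\mathbb T\setminus0$, because $\tau$ changes a cycle by a multiple of $c$ and $c$-periods vanish on $\mathcal E$. Being single-valued and bounded, they are holomorphic on $\mathbb T$.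

Consequently the sections of $\mathcal E$ with zero periods over $M$ form the kernel of a map from $\mathcal E$ to a trivial bundle over $\mathbb T$. This kernel is saturated, so it is a subbundle of rank $r$, extending $F^1M^\perp$. Let $P^{1,0}\subset H^0(C_0,\Omega)$ be its fiber at $0$.

**Step 6: two properties of $P^{1,0}$.** We read off what vanishing of the limit periods means on $C_0$. Recall that $c^\perp\subset H_1(D_t,\mathbb Q)$ is the image of $H_1(D_t\setminus c)$: cycles orthogonal to $c$ can be moved off $c$. Since $D_t\setminus c$ is homotopy equivalent to $C_0\setminus\{x_1,x_2\}$, and the loops around $x_1,x_2$ become $\pm c$, we get $c^\perp/\mathbb Qc=H_1(C_0,\mathbb Q)$. The limit of the period of a section of $\mathcal E$ over a cycle in $c^\perp$ is the period over its image in $H_1(C_0,\mathbb Q)$.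

1. $P^{1,0}$ annihilates $M'=(M\cap c^\perp)/\mathbb Qc\subset H_1(C_0,\mathbb Q)$. As $M$ is nondegenerate and contains $c$, $\dim M'=(8-2r)-2=6-2r$.
2. Choose $m_1\in M\cap H_1(D_t,\mathbb Z)$ with $k=\langle m_1,c\rangle\ne0$; this is possible since $M$ is nondegenerate. Up to sign $m_1$ is $k$ times a cycle crossing the neck once, plus a cycle in $c^\perp$. In the limit, by Step 5, there are a path from $x_1$ to $x_2$ on $C_0$ and $\delta\in H_1(C_0,\mathbb Q)$ with
$$k\int_{x_1}^{x_2}\eta+\int_\delta\eta=0\qquad\text{for all }\eta\in P^{1,0}.$$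

**Step 7: contradiction with the choice of $x_1$.** By property 1, $P^{1,0}\oplus\overline{P^{1,0}}\subset\mathrm{Ann}(M')_{\mathbb C}\subset H^1(C_0,\mathbb C)$. Both sides have dimension $2r$, so they are equal. Hence $\mathrm{Ann}(M')$ is a sub-Hodge structure of $H^1(C_0,\mathbb Q)$, and $P^{1,0}$ is the space of $1$-forms of the nonzero quotient abelian variety $Q=(P^{1,0})^\vee/\mathrm{im}\,H_1(C_0,\mathbb Z)$ of $J$. The image of $[x_2]-[x_1]$ in $Q$ is the functional $\eta\mapsto\int_{x_1}^{x_2}\eta$. By property 2, $k$ times this functional is $-\int_\delta$ with $\delta$ a rational cycle, so the image is torsion. This contradicts Step 1. So $r=0$, $M=H$, and $H$ is $\mathcal G$-irreducible over $\mathbb Q$.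

**Step 8: irreducibility over $\mathbb C$.** In a decomposition of $H_{\mathbb C}$ into irreducible $\mathcal G_{\mathbb C}$-modules, $c$ lies in one summand, because $\tau-1$ has rank one. Let $I$ be the isotypic component containing $c$. For $\sigma\in\mathrm{Aut}(\mathbb C/\mathbb Q)$, $\sigma(I)$ is an isotypic component containing $\sigma(c)=c$, so $\sigma(I)=I$. Thus $I$ is defined over $\mathbb Q$, and $I=H_{\mathbb C}$ by Step 7. The multiplicity of the irreducible module in $I$ divides $\mathrm{rank}(\tau-1)=1$. So $H_{\mathbb C}$ is irreducible.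

**Step 9: $\mathcal G=\mathrm{Sp}(H)$.** We generate the Lie algebra from transvections. Identify $\mathfrak{sp}(H_{\mathbb C})=\mathrm{Sym}^2H_{\mathbb C}$, where $ab$ acts by $x\mapsto\langle x,a\rangle b+\langle x,b\rangle a$. Let $\mathfrak g=\mathrm{Lie}\,\mathcal G_{\mathbb C}$ and $O=\mathcal G(\mathbb C)c$. The set $O$ is irreducible, as $\mathcal G$ is connected, and it spans $H_{\mathbb C}$ by Step 8. Since $\frac12c^2$ is $x\mapsto\langle x,c\rangle c$, with square $0$, we have $\log\tau=\pm\frac12c^2$. This lies in $\mathfrak g$, because $\tau$ is a unipotent element of $\mathcal G$. Conjugating by $\mathcal G$, we get $a^2\in\mathfrak g$ for all $a\in O$. Next,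
$$[a^2,b^2]x=4\langle x,b\rangle\langle b,a\rangle a-4\langle x,a\rangle\langle a,b\rangle b=-4\langle a,b\rangle\,(ab)x .$$
For fixed $a\in O$ the set of $b\in O$ with $\langle a,b\rangle\ne0$ is nonempty and Zariski open in $O$, so it is dense in $O$ and spans $H_{\mathbb C}$. For these $b$ we have $ab\in\mathfrak g$. By linearity $ab\in\mathfrak g$ for all $b\in H_{\mathbb C}$, and since $O$ spans, $\mathfrak g=\mathrm{Sym}^2H_{\mathbb C}$. So $\mathcal G=\mathrm{Sp}(H)$. Take $D=D_t$. $\square$

## 12. The fourfold with $R_4=\mathrm{Sym}^2(\Lambda^2V_0)$: proof of Theorem 2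

**Step 1: the Galois closure.** We produce a curve whose forms are $V_0\otimes W$ by itself. Let $D$ be as in Proposition 7 and $C\to\mathbb P^1$ the Galois closure of $D\to\mathbb P^1$. Its monodromy group contains a transposition and a $3$-cycle, so it is $S_3$, and $D=C/\langle s\rangle$ for a transposition $s$. The double cover $C/A_3\to\mathbb P^1$ branches only where the monodromy is odd, at the two simple branch points. So $C/A_3\cong\mathbb P^1$ and $H^1(C,\mathbb Q)^{A_3}=0$. The trivial and sign representations of $S_3$ have $A_3$-invariants, so only the $2$-dimensional irreducible representation $W_{\mathbb Q}$ occurs: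
$$H^1(C,\mathbb Q)=H_0\otimes W_{\mathbb Q},\qquad H_0=\mathrm{Hom}_{S_3}(W_{\mathbb Q},H^1(C,\mathbb Q)).$$
Evaluation at a generator of the line $W_{\mathbb Q}^s$ identifies $H_0\cong H^1(C,\mathbb Q)^s=H^1(D,\mathbb Q)$ as Hodge structures. The invariant bilinear forms on $W_{\mathbb Q}$ are the multiples of a positive symmetric form $\beta$. So the intersection form on $H^1(C)$ is $E\otimes\beta$ with $E$ alternating on $H_0$. Restricting to $H^1(C)^s$ shows that $E$ is proportional to the cup product on $D$. Since $H^1(C,\mathbb Q)\cong H_0^2$ as Hodge structures, $\mathrm{Hg}(H^1(C))=\mathrm{Sp}(H_0)$, acting on the first tensor factor.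

Let $V_0=H_0^{1,0}$, so $\dim V_0=4$, and $U=H^{1,0}(C)=V_0\otimes W$ with $W=W_{\mathbb Q}\otimes\mathbb C=\langle u,v\rangle$. Here a $3$-cycle acts by $u\mapsto\omega u$, $v\mapsto\omega^2v$, and $s$ exchanges $u$ and $v$. The positive Hermitian form $h(y,z)=i\int_Cy\wedge\bar z$ on $U$ is $h_V\otimes h_W$, with $h_V(x,y)=iE(x,\bar y)$ and $h_W(w,w')=\beta(w,\bar w')$. The latter is positive, so $h_V$ is positive. By $S_3$-invariance $u\perp v$ and $h_W(u,u)=h_W(v,v)$; rescale $u,v$ by a common factor so that this is $1$.

**Step 2: the fourfold and its forms.** Let $X$ be a projective resolution of $C^4/(S_3\times S_4)$, with $S_3$ acting diagonally. By Lemma 5 (with $Y=C$, $K=1$, $d=1$ odd, $k=4$), the $S_4$-invariants of $H^{\bullet,0}(C^4)$ are $\bigoplus_{k\le4}\Lambda^kU$. So $R_k=(\Lambda^kU)^{S_3}$ for $k\le4$. Write $x'=x\otimes u$, $x''=x\otimes v$. A product with $i$ primed factors among $k$ is $A_3$-invariant if and only if $2i-k\equiv0\bmod3$.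

* $R_1=0$, as $W^{S_3}=0$.
* $k=2$: $i=1$, so $(\Lambda^2U)^{A_3}=V_0'\otimes V_0''$, and $s(x'y'')=x''y'=-y'x''$. Hence $R_2=\{q(\sigma):\sigma\in\Lambda^2V_0\}\cong\Lambda^2V_0$ with $q(x\wedge y)=x'y''+x''y'$.
* $k=4$: $2i-4\equiv0\bmod3$ with $0\le i\le4$ gives $i=2$. Here $s$ exchanges the two factors of $\Lambda^2V_0'\otimes\Lambda^2V_0''$ without sign, so $R_4\cong\mathrm{Sym}^2(\Lambda^2V_0)$, of dimension $21$.

**Step 3: products of degree $2$ forms.** Let $e_1,\dots,e_4$ be an orthonormal basis of $V_0$, $q_{ij}=q(e_i\wedge e_j)$, $[ij|kl]=e_i'e_j'e_k''e_l''$, and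
$$\mathsf A=[12|34]+[34|12],\qquad\mathsf B=[13|24]+[24|13],\qquad\mathsf C=[14|23]+[23|14].$$
We expand $q_{12}q_{34}=(e_1'e_2''+e_1''e_2')(e_3'e_4''+e_3''e_4')$ and sort the odd factors:
$$e_1'e_2''e_3'e_4''=-[13|24],\quad e_1'e_2''e_3''e_4'=[14|23],\quad e_1''e_2'e_3'e_4''=[23|14],\quad e_1''e_2'e_3''e_4'=-[24|13].$$
So $q_{12}q_{34}=-\mathsf B+\mathsf C$. Exchanging the indices $2,3$ gives $q_{13}q_{24}=-[12|34]+[14|32]+[32|14]-[34|12]=-\mathsf A-\mathsf C$. The substitution $2\to4\to3\to2$ gives $q_{14}q_{23}=-[12|43]+[13|42]+[42|13]-[43|12]=\mathsf A-\mathsf B$. Altogether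
$$q_{12}q_{34}=-\mathsf B+\mathsf C,\qquad q_{13}q_{24}=-\mathsf A-\mathsf C,\qquad q_{14}q_{23}=\mathsf A-\mathsf B. \tag{6}$$
Similarly $q_{12}^2=2e_1'e_2''e_1''e_2'=-2[12|12]$ and $q_{12}q_{13}=-[13|12]-[12|13]$.

**Step 4: generation in degrees $\le3$.** Grade by the weights of the diagonal torus of $\mathrm{GL}(V_0)$. Write $q_{ji}=-q_{ij}$. By permuting indices, the six squares $q_{ij}^2$ and the twelve products $q_{ij}q_{ik}$ ($j\ne k$) are nonzero. They have pairwise different weights: $2$ at $i$ and at $j$, respectively $2$ at $i$ and $1$ at $j$ and $k$. The three products (6) have weight $(1,1,1,1)$ and are independent, since their coefficient determinant in $\mathsf A,\mathsf B,\mathsf C$ is $\pm2$. So the $6+12+3=21$ products are independent and span $R_4$. Hence $H^0(X,\Omega^\bullet)$ is generated by $R_2$ and $R_3$.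

**Step 5: the available classes.** We show that degree $\le3$ classes contribute only multiples of $\gamma^2$ in degree $4$. As $R_1=0$, $A_1(X)=0$. So the degree $4$ part of the subalgebra generated by the $A_i(X)$, $i\le3$, is spanned by products of two elements of $A_2(X)$. Let $L\cong\mathrm{GL}(V_0)$ be as in Lemma 6. It lies in $\mathrm{Sp}(H_0)(\mathbb C)$, so it fixes all Hodge classes on the product of curves $C^4\times C^4$. It preserves Hodge types, so it commutes with $\pi$; it commutes with $S_3\times S_4$; and $q$ and its conjugate $\Lambda^2\overline{V_0}\to\overline{R_2}$ are $L$-equivariant. The $e_i\wedge e_j$ are orthonormal for the determinant product on $\Lambda^2V_0$, which is $U(V_0,h_V)$-invariant. By Lemma 4(c), the class $\pi(\mathrm{cl}\,z)$ for $z\in\mathrm{CH}^2(X\times X)$ is an $L$-invariant element of $R_2\otimes\overline{R_2}$, and by Lemma 6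
$$A_2(X)\subset\mathbb C\gamma,\qquad\gamma=\sum_{i<j}q_{ij}\otimes\overline{q_{ij}}.$$
The $q_{ij}$ have even degree, so $\gamma^2=\sum_{I,J}q_Iq_J\otimes\overline{q_Iq_J}$, the sum over ordered pairs of index pairs $I=\{i<j\}$, $J=\{k<l\}$.

**Step 6: the eigenvalues $4$ and $16$.** By Lemma 4(b) and Lemma 5(b) (with $\int_Cy\wedge\bar z=-i\,h(y,z)$), up to a nonzero factor $\int_X\omega\wedge\bar\beta$ is the determinant product, for which the monomials $[ij|kl]$ with $i<j$, $k<l$ are orthonormal. By Proposition 3 with $n=4$, a degree $3$ decomposition would make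
$$\Phi(\omega)=\sum_{I,J}q_Iq_J\langle\omega,q_Iq_J\rangle$$
a scalar operator on $R_4$. As in Section 10 we test a vector of extreme weight, and the vector spanning the copy of $\Lambda^4V_0$ inside $\mathrm{Sym}^2(\Lambda^2V_0)$.

For $t=q_{12}^2=-2[12|12]$: no other product has its weight, so $\Phi(t)=\|t\|^2t=4t$.

For $s_0=q_{12}q_{34}-q_{13}q_{24}+q_{14}q_{23}$: by (6), $s_0=2(\mathsf A-\mathsf B+\mathsf C)$. We have $\|\mathsf A\|^2=\|\mathsf B\|^2=\|\mathsf C\|^2=2$, and $\mathsf A,\mathsf B,\mathsf C$ are mutually orthogonal. So the inner products of $s_0$ with $q_{12}q_{34}$, $q_{13}q_{24}$, $q_{14}q_{23}$ are $8$, $-8$, $8$. Each unordered product occurs for two ordered pairs $(I,J)$, and no other products have weight $(1,1,1,1)$. Hence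
$$\Phi(s_0)=2\,(8q_{12}q_{34}-8q_{13}q_{24}+8q_{14}q_{23})=16\,s_0.$$

Both $t$ and $s_0$ are nonzero and $4\ne16$, so $\Phi$ is not scalar. Therefore $X$ has no degree $3$ polynomial decomposition of the diagonal, although its algebra of forms is generated in degrees $\le3$. This proves Theorem 2. $\square$
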